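# Flattening the Boij–Söderberg cone onto Betti vectors of differential modules

## 1. The theorem: every Betti vector is a combination of flattened extremal tables

Throughout, $\mathbf k$ is a field, $n\ge 1$, and $S=\mathbf k[x_1,\dots,x_n]$ is standard graded with $\mathfrak m=(x_1,\dots,x_n)$. The terms in the theorem are defined in Section 2.

**Theorem 1.** For every field $\mathbf k$, every $n\ge 1$ and every $a\in\mathbb Z$, the flattening map gives a surjection of cones $\mathrm{BS}(S)\to \mathrm{BS}^{\mathrm{DM}}(S,a)$. More precisely, every differential module in $\mathrm{DM}(S,a)$ with finite length homology has a Betti vector that is a positive rational combination of Betti vectors of differential modules whose homology has a Betti table on an extremal ray of $\mathrm{BS}(S)$.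

This settles affirmatively a conjecture stated in Maya Banks, "Boij-Söderberg Conjectures for Differential Modules", arXiv:2212.03794 (2022).

In plain words: the Betti table of a finite length module has two indices, homological position and internal degree. A differential module has no homological position, so its Betti numbers form a vector with one index only. Modules produce differential modules by folding, and folding merges the two indices into one. Differential modules are more general than folded complexes. The theorem says that, up to rational multiples and sums, they have no new Betti vectors.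

## 2. Differential modules, folding, and the two cones

**Definition (differential module).** A differential module of degree $a$ is a finitely generated graded $S$-module $D$ with a degree-preserving $S$-linear map $\partial:D\to D(a)$ whose square is zero. These form the category $\mathrm{DM}(S,a)$. The homology is $H(D)=\ker\partial/\operatorname{im}\partial$.

Since $D(a)_j=D_{j+a}$, the map $\partial$ raises internal degree by $a$. For example, any graded module $M$ with $\partial=0$ is an object of $\mathrm{DM}(S,a)$ for every $a$, with $H(M)=M$.

**Definition (minimal free resolution, Betti vector).** A minimal free resolution of $D$, in the sense of Brown–Erman, is a quasi-isomorphism $F\to D$ where $F=\bigoplus_jS(-j)^{\beta_j}$ is a free differential module in $\mathrm{DM}(S,a)$ with $\partial F\subseteq\mathfrak mF$. Every $D$ has one. The Betti vector $\beta^{\mathrm{DM}}(D)$ has $j$-th entry $\beta_j$, the number of degree-$j$ generators of $F$.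

We take from that framework that the vector depends only on $D$. It lies in $\mathbb B=\bigoplus_{j\in\mathbb Z}\mathbb Q$, whose standard basis we write $\varepsilon_j$.

**Definition (folding).** The folding of a complex $\cdots\to F_1\to F_0$ is $\bigoplus_iF_i(ia)$, with differential induced by the maps $F_i\to F_{i-1}$.

The twists are right: $F_i(ia)$ goes to $F_{i-1}(ia)=\big(F_{i-1}((i-1)a)\big)(a)$. A generator of $F_i$ of degree $j$ becomes a generator of degree $j-ia$. Hence the following map.

**Definition (flattening).** Let $\mathbb V=\bigoplus_{i,j}\mathbb Q$. The flattening $\Phi_a:\mathbb V\to\mathbb B$ is the linear map sending the basis vector in position $(i,j)$ to $\varepsilon_{j-ia}$. We call $i$ the *column* of the position $(i,j)$.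

For example, over $\mathbf k[x,y]$ the Koszul resolution $S\leftarrow S(-1)^2\leftarrow S(-2)$ of $\mathbf k$ flattens, for $a=2$, to $\varepsilon_0+2\varepsilon_{-1}+\varepsilon_{-2}$.

**Definition (cones).** $\mathrm{BS}(S)\subset\mathbb V$ is the rational cone spanned by the Betti tables $\beta_{i,j}(M)=\dim_{\mathbf k}\operatorname{Tor}_i^S(M,\mathbf k)_j$ of graded finite length modules. $\mathrm{BS}^{\mathrm{DM}}(S,a)\subset\mathbb B$ is the rational cone spanned by Betti vectors of differential modules in $\mathrm{DM}(S,a)$ with finite length homology.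

Let $M$ be a finite length module with minimal free resolution $P_\bullet$, and regard $M$ as a differential module with $\partial=0$. The augmentation from the folding of $P_\bullet$ to $M$ ($P_0\to M$, and zero on $P_i(ia)$ for $i>0$) commutes with differentials, because $P_1\to P_0\to M$ is zero. The homology of the folding is $\bigoplus_iH_i(P)(ia)=M$, so the augmentation is a quasi-isomorphism. The folding is minimal and free. Hence
$$\beta^{\mathrm{DM}}(M)=\Phi_a(\beta(M)),\tag{1}$$
and $\Phi_a$ maps $\mathrm{BS}(S)$ into $\mathrm{BS}^{\mathrm{DM}}(S,a)$. Theorem 1 says that this map is onto.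

## 3. Pure tables and a numerical form of the theorem

A *degree sequence* is $d=(d_0<d_1<\dots<d_n)\in\mathbb Z^{n+1}$. A *shifted degree sequence* is $D=(s;\,d_s<d_{s+1}<\dots<d_{s+n})$ with $s\in\mathbb Z$. Its *pure table* $\pi_D\in\mathbb V$ has entries
$$(\pi_D)_{j,d_j}=\prod_{l\neq j}\frac1{|d_l-d_j|}\qquad(s\le j\le s+n),\tag{2}$$
and zeros elsewhere. When $s=0$ we write $\pi_d$, and we put $w_a(d)=\Phi_a(\pi_d)$. For instance, with $n=2$ and $d=(0,1,2)$ the entries are $\frac12,1,\frac12$, half the Betti numbers of $\mathbf k$.

If $D=(s;d_s,\dots,d_{s+n})$ and $d'_i=d_{s+i}-sa$, then $d'$ is a degree sequence with the same differences, and position $(s+i,d_{s+i})$ flattens to $d_{s+i}-(s+i)a=d_i'-ia$. So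
$$\Phi_a(\pi_D)=w_a(d').\tag{3}$$
The vector $w_a(d)$ is nonnegative with support exactly $\{d_i-ia:0\le i\le n\}$.

We use one deep fact and one computation.

**Existence of pure resolutions** (Eisenbud–Schreyer, *Betti numbers of graded modules and cohomology of vector bundles*, JAMS 22 (2009), over an arbitrary field). For every degree sequence $d$ there is a nonzero graded finite length module $M_d$ whose minimal free resolution is pure of type $d$: $F_i=S(-d_i)^{b_i}$ for $0\le i\le n$.

**Herzog–Kühl.** If $M$ has finite length and its Betti table is supported in the positions $(i,d_i)$, then $\beta(M)$ is a multiple of $\pi_d$. Indeed, the Hilbert series of $M$ is $\sum_i(-1)^i\beta_{i,d_i}z^{d_i}/(1-z)^n$ and is a Laurent polynomial, so the numerator is divisible by $(1-z)^n$. Applying $(z\,\frac{d}{dz})^p$ and setting $z=1$ gives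
$$\sum_i(-1)^i\beta_{i,d_i}d_i^{\,p}=0\qquad(0\le p\le n-1).$$
This is a system of $n$ equations in $n+1$ unknowns $c_i=(-1)^i\beta_{i,d_i}$ with a Vandermonde matrix of rank $n$, so the solution space is a line. It is spanned by $c_i=\prod_{l\ne i}(d_i-d_l)^{-1}$, because $\sum_ig(d_i)\prod_{l\neq i}(d_i-d_l)^{-1}$ is the divided difference of $g$ at $n+1$ points, which vanishes for polynomials $g$ of degree $<n$. Exactly $n-i$ of the factors $d_i-d_l$ are negative, so $(-1)^ic_i=(-1)^n\prod_{l\ne i}|d_i-d_l|^{-1}$. This is the claim.

Consequently $\beta(M_d)$ spans an extremal ray of $\mathrm{BS}(S)$. Suppose $\beta(M_d)$ is a sum of elements of $\mathrm{BS}(S)$. Each summand is a positive combination of Betti tables of finite length modules, all with nonnegative entries, so all supported in the positions $(i,d_i)$. Hence all are multiples of $\pi_d$.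

**Theorem 2.** Let $F\in\mathrm{DM}(S,a)$ be a finitely generated free differential module with $\partial F\subseteq\mathfrak mF$ and finite length homology, and let $\beta\in\mathbb B$ be its vector of numbers of generators. Then $\beta$ is a nonnegative rational combination of vectors $w_a(d)$.

**Theorem 2 implies Theorem 1.** Let $F$ be the minimal free resolution of a differential module $D$ with finite length homology. Then $H(F)\cong H(D)$ has finite length, and Theorem 2 applies. Each $w_a(d)$ is a positive rational multiple of $\Phi_a(\beta(M_d))$, which by (1) is $\beta^{\mathrm{DM}}(M_d)$ for $M_d$ with zero differential. The homology of this differential module is $M_d$, whose table is extremal. Discarding zero coefficients gives the refined statement. Since $\beta(M_d)\in\mathrm{BS}(S)$, every generator of $\mathrm{BS}^{\mathrm{DM}}(S,a)$, hence every element, lies in the image of $\mathrm{BS}(S)$.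

It remains to prove Theorem 2, a statement about free modules and square-zero matrices.

## 4. One variable: every minimal free differential module is a folding

Let $n=1$, $S=\mathbf k[x]$, and $F$ as in Theorem 2. Put $K=\ker\partial$. The quotient $F/K$ embeds in $F(a)$, so it is torsion-free, hence graded free, and $F=K\oplus L$ with $K$ and $L$ free. The restriction $\partial:L\to K(a)$ is injective with cokernel $H(F)(a)$ of finite length, so $K$ and $L$ have the same rank. By graded Smith normal form we may choose homogeneous bases in which $\partial|_L$ is diagonal with entries $x^{c_1},x^{c_2},\dots$, and minimality forces $c_l\ge1$.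

So $F$ is a direct sum of two-generator pieces. If the generator in $K$ has degree $p$ and the one in $L$ has degree $p'$, then $p'+a=p+c$. This piece is the folding of $S(-d_1)\xrightarrow{x^c}S(-d_0)$ with $d_0=p$, $d_1=p+c$, and its Betti vector is $\varepsilon_{d_0}+\varepsilon_{d_1-a}=c\,w_a(d)$. Theorem 2 holds for $n=1$, even with an actual splitting of $F$.

## 5. A rank-two differential module over $\mathbf k[x,y]$, and why direct approaches fail

For $n=2$ this picture breaks. Let $S=\mathbf k[x,y]$, $a=2$, and let $F=S(1)^2$ have basis $e_1,e_2$ in degree $-1$ and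
$$\partial e_1=x(ye_1-xe_2),\qquad \partial e_2=y(ye_1-xe_2).$$
Put $z=ye_1-xe_2$, of degree $0$. Then $\partial(pe_1+qe_2)=(px+qy)z$, and $\partial z=(yx-xy)z=0$. So $\partial^2=0$, the entries have degree $2=a$, and $\partial F\subseteq \mathfrak mF$. The kernel consists of $pe_1+qe_2$ with $px+qy=0$, that is, $(p,q)=r(y,-x)$, so $\ker\partial=Sz$. The image is $\mathfrak mz$. Hence $H(F)=\mathbf k$ in degree $0$, and $\beta^{\mathrm{DM}}(F)=2\varepsilon_{-1}$.

**Attempt: decompose the homology.** A natural first idea is to take $\beta(H(F))$, decompose it into extremal tables, and flatten. Here $H(F)=\mathbf k$ is already extremal, and its table flattens to $\varepsilon_0+2\varepsilon_{-1}+\varepsilon_{-2}$, not to $2\varepsilon_{-1}$. The pair $\varepsilon_0+\varepsilon_{-2}$ has been cancelled. Decompositions do not survive cancellation: the only pure vector used has support $\{0,-1,-2\}$, while $\beta$ is supported at $-1$ alone.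

**Attempt: realize $\beta$ by one module, or split $F$ into foldings.** A nonzero finite length module over $\mathbf k[x,y]$ has $\beta_0,\beta_2\ge1$ and $\beta_1=\beta_0+\beta_2$, so its total Betti number is at least $4$. Hence $2\varepsilon_{-1}$ is not the flattening of a Betti table of a finite length module, and $F$ is not a direct sum of foldings of resolutions of such modules. Only a rational multiple works: $M=\big(S/(x^2,y^2)\big)(1)$ has generators in degree $-1$ (one), $1$ (two) and $3$ (one), in columns $0,1,2$, so $\Phi_2(\beta(M))=4\varepsilon_{-1}$ and $2\varepsilon_{-1}=\frac12\Phi_2(\beta(M))$.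

So the proof must produce fractional coefficients, and it must recover homological columns, which $\beta$ does not have.

## 6. Unrolling into a long complex, and the limit argument

Columns can be created artificially. Put $C_i=F(-ia)$ for $i\in\mathbb Z$. Then $\partial$ gives degree-preserving maps $C_i=F(-ia)\to F(a-ia)=C_{i-1}$ with square zero, so we have a complex
$$\cdots\to C_2\to C_1\to C_0\to C_{-1}\to\cdots$$
whose homology modules are twists of $H(F)$. A generator of $F$ of degree $j$ gives one of $C_i$ of degree $j+ia$, which flattens back to $j$. So each column flattens to $\beta$.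

The complex is infinite, so we cut out a piece of length $N$. Now the two ends cause trouble: at the ends the homology is a kernel or a cokernel, in general not of finite length. The top end can be repaired by a free resolution. The bottom end we leave as it is, at the cost of a remainder. That a remainder is unavoidable is visible for the complex $S$ in column $0$: its table has one nonzero entry, and each pure table has $n+1\ge2$ nonzero columns. What we need is that the remainder stays near the bottom.

Call a complex $G$ of free modules *minimal* if $\partial G\subseteq\mathfrak mG$. Its table $\beta(G)=(\beta_{i,d})$ is given by $G_i=\bigoplus_dS(-d)^{\beta_{i,d}}$.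

**Proposition 3.** Let $G$ be a bounded minimal complex of finitely generated graded free $S$-modules with table $\beta$. Let $i_0\in\mathbb Z\cup\{-\infty\}$ be such that $H_i(G)$ has finite length for all $i>i_0$. Then
$$\beta=\sum_D\lambda_D\pi_D+R,$$
a finite sum with $\lambda_D\in\mathbb Q_{>0}$ and $0\le R\le\beta$ entrywise, where $R$ is supported in columns $\le i_0+n-1$. In particular $R=0$ if $i_0=-\infty$.

The proof occupies Sections 8–10. We first deduce Theorem 2.

**Step 1: closing the top.** We build a bounded complex with finite length homology except in position $0$. Let $B=\partial(F)\subseteq\mathfrak mF(a)$ and let $\cdots\to P_1\to P_0\to B\to0$ be its minimal graded free resolution, finite by Hilbert's syzygy theorem. For $N\ge n+1$ define $G=G^{(N)}$ by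
$$G_i=C_i\ (0\le i\le N-1),\qquad G_{N+l}=P_l(-Na)\ (l\ge0),\qquad G_i=0\ (i<0).$$
The map $G_N\to G_{N-1}$ is the composite $P_0(-Na)\to B(-Na)\subseteq F(a-Na)=C_{N-1}$, and the other maps are the given ones. It is a complex because $\partial$ kills $B$. It is minimal because $B(-Na)\subseteq\mathfrak mC_{N-1}$ and $P_\bullet$ is minimal. The image of $G_N$ in $C_{N-1}$ is $B(-Na)=\operatorname{im}(C_N\to C_{N-1})$. Therefore $H_i(G)$ is a twist of $H(F)$ for $1\le i\le N-1$. Since $P_\bullet$ resolves $B$, $H_i(G)=0$ for $i\ge N$. So Proposition 3 applies with $i_0=0$.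

**Step 2: flattening.** We check that the repair costs a fixed amount. The columns $0,\dots,N-1$ flatten to $N\beta$. A generator of $P_l$ of degree $p$ gives one of $G_{N+l}$ of degree $p+Na$, which flattens to $p+Na-(N+l)a=p-la$, independently of $N$. Hence
$$\Phi_a(\beta(G^{(N)}))=N\beta+E,\qquad E\ge0\text{ independent of }N.$$

**Step 3: applying the decomposition.** We bound the remainder. Proposition 3 and (3) give
$$N\beta+E=p_N+R_N,\tag{4}$$
where $p_N$ is a nonnegative rational combination of vectors $w_a(d)$, and $R_N$ is the flattening of a nonnegative table supported in columns $0,\dots,n-1$ and bounded there by $\beta(G^{(N)})$. Since $N>n$, these columns are those of $C_0,\dots,C_{n-1}$, so $0\le R_N\le n\beta$.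

**Step 4: only finitely many pure vectors matter.** This makes the limit harmless. Let $J=\operatorname{supp}\beta\cup\operatorname{supp}E$, a finite set. Since $0\le p_N\le N\beta+E$ and the $w_a(d)$ are nonnegative, every $w_a(d)$ with positive coefficient in $p_N$ is supported in $J$. This forces $d_i\in J+ia$ for $0\le i\le n$, so only finitely many $d$ occur, for all $N$ together. The corresponding $w_a(d)$ generate a finitely generated, hence closed, cone $Q_J\subset\mathbb R^J$.

**Step 5: the limit and rationality.** By (4) and the bound on $R_N$,
$$\tfrac1Np_N=\beta+\tfrac1N(E-R_N)\longrightarrow\beta\qquad(N\to\infty).$$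
So $\beta\in Q_J$. By Carathéodory's theorem $\beta$ is a nonnegative real combination of linearly independent vectors among the generators. The generators and $\beta$ are rational, and the coefficients are the unique solution of a rational linear system, so they are rational. This proves Theorem 2, given Proposition 3. $\square$

## 7. The decomposition carried out for the rank-two example

Return to $F=S(1)^2$, $a=2$, $n=2$. Here $B=\mathfrak mz\subset F(2)$. The element $z$ has degree $-2$ in $F(2)$, so $B\cong\mathfrak m(2)$, with $P_0=S(1)^2$ and $P_1=S$. For $N\ge3$ the table of $G^{(N)}$ has entry $2$ at $(i,2i-1)$ for $0\le i\le N$, and entry $1$ at $(N+1,2N)$. Thus $E=2\varepsilon_{-1}+\varepsilon_{-2}$.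

Proceed from the top: use the $n+1=3$ highest nonzero columns and subtract the largest possible multiple of the pure table on their lowest degrees.

* Columns $N-1,N,N+1$, degrees $2N-3,2N-1,2N$: the pure table has entries $\frac16,\frac12,\frac13$. Subtracting $3$ times it, i.e. $(\frac12,\frac32,1)$, empties column $N+1$ and leaves $\frac32$ in column $N-1$ and $\frac12$ in column $N$.
* Columns $N-2,N-1,N$, now with entries $2,\frac32,\frac12$ and degrees $2N-5,2N-3,2N-1$: the pure table is $(\frac18,\frac14,\frac18)$. Subtracting $4$ times it, $(\frac12,1,\frac12)$, empties column $N$ and leaves $\frac32,\frac12$ in columns $N-2,N-1$.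
* The pattern $2,\frac32,\frac12$ reappears one column lower. Repeating with top column $t=N,N-1,\dots,2$ gives $N-1$ such steps.

What remains is $\frac32$ in column $0$ and $\frac12$ in column $1$, in agreement with Proposition 3 (columns $\le n-1=1$). Flattening gives $p_N=2N\varepsilon_{-1}+\varepsilon_{-2}$ and $R_N=2\varepsilon_{-1}$, and $\frac1Np_N\to2\varepsilon_{-1}=\beta$. The stray $\varepsilon_{-2}$ disappears in the limit.

For this algorithm to work in general, the lowest degrees in the top $n+1$ columns must be strictly increasing at every stage. That is what has to be proved.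

## 8. What strict increase needs, seen for $n=1$

Let $n=1$, and let $G$ be as in Proposition 3. Setting $x=1$, i.e. passing to the degree-zero part of $G[x^{-1}]$, gives a complex $V$ of vector spaces with $V_i=\bigoplus_dV_{i,d}$ and $\dim V_{i,d}=\beta_{i,d}$. Finite length homology dies, so $V$ is exact at $i>i_0$. By minimality the differential strictly lowers the degree $d$ of a generator. So for $s\ge i_0$ the space $\bigoplus_{d\le m}V_{s+1,d}$ maps to $\bigoplus_{d<m}V_{s,d}$, with kernel inside $\ker(V_{s+1}\to V_s)=\operatorname{im}(V_{s+2})$, whose dimension is $\beta_{s+2}-\beta_{s+3}+\cdots$ by exactness (with $\beta_k=\sum_d\beta_{k,d}$). Hence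
$$\sum_{d\le m}\beta_{s+1,d}\le\sum_{d<m}\beta_{s,d}+\sum_{k\ge s+2}(-1)^{k-s}\beta_k .\tag{5}$$
If $s+1$ is the top column of $G$ and $m$ is its lowest degree, the left side is positive and the last sum is zero, so column $s$ has an entry in degree $<m$. This is the strict increase for the first step of the algorithm.

For larger $n$ a strand has $n+1$ entries. To compare only two adjacent columns of it we weight degree $d$ by a polynomial $f(d)$ of degree $n-1$ vanishing at the other $n-1$ degrees. So we need a version of (5) in which a generator of degree $d$ contributes $|f(d)|$ dimensions instead of one. Evaluation at a point must be replaced by cohomology on $(\mathbb P^1)^{n-1}$.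

## 9. A weighted inequality from cohomology on $(\mathbb P^1)^{n-1}$

Let $G$, $\beta$, $i_0$ be as in Proposition 3. Given integers $\rho_1,\dots,\rho_{n-1}$, put
$$f(d)=\prod_l(\rho_l-d),\quad q(d)=\#\{l:\rho_l<d\},\quad v_{k,d}=\beta_{k+q(d),d}\,|f(d)|,\quad v_k=\sum_dv_{k,d}.$$
For $n=1$: $f=1$, $q=0$, $v_{k,d}=\beta_{k,d}$. The shift by $q(d)$ records that a generator in column $i$ contributes in cohomological degree $q(d)$, hence in total degree $i-q(d)$.

**Proposition 4.** For every integer $s\ge i_0$ and every $m\in\mathbb Z$,
$$\sum_{d\le m}v_{s+1,d}\ \le\ \sum_{d<m}v_{s,d}+\sum_{k\ge s+2}(-1)^{k-s}v_k.\tag{6}$$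

**Step 1: a flat map from $(\mathbb P^1)^{n-1}$.** This lets us pull $G$ back to a space where each factor carries its own root. Let $Y=(\mathbb P^1)^{n-1}$, and let $\pi:Y\to\mathbb P^{n-1}$ send $([u_l:v_l])_l$ to the coefficients of $\prod_l(u_lz+v_lw)$. A product of nonzero linear forms is nonzero, so $\pi$ is defined everywhere. The coefficients are linear in each pair $(u_l,v_l)$, so $\pi^*\mathcal O(1)=\mathcal O(1,\dots,1)$. The map is proper. Its geometric fibres are finite, because a nonzero binary form over an algebraically closed field factors into linear forms uniquely up to order and scalars. So $\pi$ is finite. Since $Y$ is Cohen–Macaulay, $\mathbb P^{n-1}$ is regular and the dimensions agree, $\pi$ is flat (miracle flatness). For $n=1$ both spaces are points.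

**Step 2: the pulled-back complex and its cohomology.** We compute what each generator contributes. Let
$$\mathcal G=\pi^*\widetilde G\otimes\mathcal O_Y(\rho_1-1,\dots,\rho_{n-1}-1).$$
Finite length modules have zero associated sheaf, so $\widetilde G$ is exact at all $i>i_0$, and by flatness so is $\mathcal G$. We have $\mathcal G_i=\bigoplus_d\mathcal G_{i,d}$ with
$$\mathcal G_{i,d}=\mathcal O_Y(\rho_1-1-d,\dots,\rho_{n-1}-1-d)^{\beta_{i,d}}.$$
On $\mathbb P^1$ the bundle $\mathcal O(\rho-1-d)$ has $h^0=\rho-d$, $h^1=0$ if $\rho>d$; it has $h^0=0$, $h^1=d-\rho$ if $\rho<d$; and it has no cohomology if $\rho=d$. By Künneth, $\mathcal O_Y(\rho_1-1-d,\dots,\rho_{n-1}-1-d)$ has total cohomology of dimension $|f(d)|$, and if this is nonzero it is concentrated in degree $q(d)$.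

**Step 3: the total complex is exact above $i_0$.** This replaces the exactness of $V$ in Section 8. Choose a finite affine open cover of $Y$, and let $T$ be the total complex $T_k=\bigoplus_{i-q=k}\check C^q(\mathcal G_i)$. The parts with $q\ge p$ form a finite filtration by subcomplexes, since both differentials preserve the condition $q\ge p$. The quotient of two consecutive parts has homology $H_{k+p}(\check C^p(\mathcal G_\bullet))$ in total degree $k$. All intersections of the open sets are affine, so $\check C^p$ is exact on quasi-coherent sheaves. As $k+p\ge k>i_0$, this homology vanishes when $k>i_0$. By the long exact sequences, $H_k(T)=0$ for $k>i_0$.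

**Step 4: filtering by generator degree.** This brings in minimality. Let $T_{\le d}\subseteq T$ be built from the summands $\mathcal G_{i,d'}$ with $d'\le d$. An entry $S(-d)\to S(-d')$ of the differential of $G$ is a form of degree $d-d'$ in $\mathfrak m$, so it is nonzero only if $d'<d$. Hence the $T_{\le d}$ form a finite filtration by subcomplexes, and on $\mathrm{gr}_dT$ only the Čech differential survives. By Step 2,
$$\dim H_k(\mathrm{gr}_dT)=\sum_{i-q=k}\dim H^q(\mathcal G_{i,d})=v_{k,d}.$$

**Step 5: counting ranks in the spectral sequence.** We now imitate the dimension count of Section 8. The spectral sequence of this finite filtration converges and has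
$$E^1_{k,d}=H_k(\mathrm{gr}_dT),\qquad d^r:E^r_{k,d}\to E^r_{k-1,d-r}\quad(r\ge1).$$
Let $\mu_r(k,d)$ be the rank of $d^r$ on $E^r_{k,d}$. Passing from $E^r_{k,d}$ to $E^{r+1}_{k,d}$ lowers the dimension by the outgoing rank plus the incoming rank. Hence for all $k,d$
$$v_{k,d}\ \ge\ \sum_r\mu_r(k,d)+\sum_r\mu_r(k+1,d+r),\tag{7}$$
with equality if $k>i_0$, since then $E^\infty_{k,d}=0$ by Step 3. Put $O_k=\sum_{d,r}\mu_r(k,d)$. Summing (7) over $d$ gives $v_k=O_k+O_{k+1}$ for $k>i_0$. Since $O_k=0$ for large $k$ and $s+2>i_0$,
$$O_{s+2}=\sum_{k\ge s+2}(-1)^{k-s}v_k.$$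
As $s+1>i_0$, equality holds in (7) at level $s+1$, so
$$\sum_{d\le m}v_{s+1,d}=\sum_{d\le m}\sum_r\mu_r(s+1,d)+\sum_{d\le m}\sum_r\mu_r(s+2,d+r).$$
The second sum is at most $O_{s+2}$. The first counts ranks of maps into spots $(s,d-r)$ with $d-r<m$, because $r\ge1$. By (7) at level $s$ it is at most $\sum_{d'<m}v_{s,d'}$. This proves (6). $\square$

**Example.** Take $n=2$, the Koszul complex on $\mathbf k[x,y]$, and $\rho=1$. Then $\pi$ is an isomorphism $\mathbb P^1\to\mathbb P^1$, $f(d)=1-d$, and $\mathcal G$ is $\mathcal O\leftarrow\mathcal O(-1)^2\leftarrow\mathcal O(-2)$. The middle term has no cohomology. The term $H^0(\mathcal O)$ gives $v_{0,0}=1$. The term $H^1(\mathcal O(-2))$ comes from column $2$ with $q(2)=1$ and gives $v_{1,2}=1$. For $s=0$, $m=2$, (6) reads $1\le1$. The map responsible is a $d^2$, from $(1,2)$ to $(0,0)$.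

## 10. The greedy decomposition: proof of Proposition 3

**Step 1: the algorithm.** We set up the subtraction and isolate the claim it needs. We construct decompositions $\beta=U+\beta'$ with $U$ a nonnegative rational combination of pure tables and $\beta'\ge0$, starting from $U=0$. At a given stage let
$$m_j=\min\{d:\beta'_{j,d}>0\},\qquad m_j=\infty\text{ if column }j\text{ of }\beta'\text{ is zero}.$$
If $\beta'\ne0$, let $t$ be the largest column with $m_t<\infty$, and put $s=t-n$. Stop if $\beta'=0$ or $s<i_0$.

**Claim.** If $\beta'\neq0$ and $s\ge i_0$, then $m_s<m_{s+1}<\dots<m_t<\infty$.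

Given the claim, let $D=(s;m_s,\dots,m_t)$ and move $\lambda\pi_D$ from $\beta'$ to $U$, with $\lambda$ maximal such that $\beta'-\lambda\pi_D\ge0$. Then $\lambda$ is positive and rational, and at least one nonzero entry of $\beta'$ becomes zero. Since $\beta$ has finitely many nonzero entries, the process terminates. The final $\beta'=R$ is zero or has top column $t$ with $t-n<i_0$, i.e. $t\le i_0+n-1$. If $i_0=-\infty$, only $\beta'=0$ can stop the process. So Proposition 3 follows from the claim.

**Step 2: bookkeeping.** We record where $U$ and $\beta'$ can be nonzero. Call each $D$ used so far a *strand*. During the process $m_j$ never decreases and $t$ never increases. Hence at each stage with $\beta'\neq0$: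

* (a) $U_{j,d}=\beta_{j,d}$ for $d<m_j$, because $\beta'$ vanishes there; $U_{j,d}=0$ for $d>m_j$, because strands met column $j$ at earlier values of $m_j$; and $U_{j,m_j}<\beta_{j,m_j}$ if $m_j<\infty$.
* (b) $U_j=0$ for columns $j<s$, because strands used so far start in columns $\ge s$; and $\beta'_j=0$ for $j>t$.
* (c) If a strand has been used, let $(s_0;d_{s_0},\dots,d_{t_0})$ be the last one, so $t_0\ge t$ and $s_0\ge s$. For $s_0\le j\le t$: $U_{j,d}>0$ implies $d\le d_j$, because $d_j$ was the value of $m_j$ when the last strand was used and earlier values were no larger; and $m_j\ge d_j$ now. For $j<s_0$: $U_j=0$. If no strand has been used, put $s_0=\infty$; then $U=0$.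

**Step 3: choosing the roots.** We assume the claim fails and choose $f$ so that in every column except two adjacent ones the roots separate $U$ from $\beta'$. Since $m_t<\infty$, failure means that there is a largest $i\in\{s,\dots,t-1\}$ with $m_i\ge m_{i+1}$, and then
$$m_{i+1}<m_{i+2}<\dots<m_t<\infty,$$
while $m_i=\infty$ is allowed. There are $n-1$ *root columns* $j\in\{s,\dots,t\}\setminus\{i,i+1\}$. Define integers $\rho_j$ by

* $\rho_j=m_j$ for $j\ge i+2$;
* $\rho_j=d_j$ for $s_0\le j<i$;
* for $j<i$ with $j<s_0$: integers smaller than every degree occurring in $\beta$, strictly increasing in $j$.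

Then, whenever the roots concerned are defined,
$$\rho_{i-1}<m_i,\qquad\rho_{i-1}<m_{i+1}<\rho_{i+2}.\tag{8}$$
Indeed $m_{i+1}<m_{i+2}=\rho_{i+2}$. If $i-1\ge s_0$, then (c) gives $\rho_{i-1}=d_{i-1}<d_i\le m_i$ and $d_{i-1}<d_{i+1}\le m_{i+1}$. If $i-1<s_0$, then $\rho_{i-1}$ is smaller than every degree in $\beta$, while $m_{i+1}$ is such a degree and $m_i$ is such a degree or $\infty$. It follows that $\rho_j$ is strictly increasing in $j$. For every root column $j$,
$$U_{j,d}>0\Rightarrow d\le\rho_j,\qquad\beta'_{j,d}>0\Rightarrow d\ge\rho_j.\tag{9}$$
For $j\ge i+2$ this is (a) and the definition of $m_j$. For $s_0\le j<i$ it is (c), using $d\ge m_j\ge d_j$ for the second part. For $j<i$, $j<s_0$ we have $U_j=0$, and all degrees of $\beta$ exceed $\rho_j$.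

Use these $\rho_j$ in Section 9, and put $u_{k,d}=U_{k+q(d),d}\,|f(d)|$ and $u_k=\sum_du_{k,d}$. Then $0\le u_{k,d}\le v_{k,d}$. For a position $(j,d)$ with $f(d)\ne0$, i.e. $d$ not a root, call $\kappa=j-q(d)$ its *level*; this is the $k$ for which it contributes to $v_k$.

**Step 4: levels of the positions in $U$.** We show that $U$ lives in levels $\ge s$, and at level $s+1$ only in degrees $\le m_{i+1}$. Let $U_{j,d}>0$ and $f(d)\ne0$.

* $j>t$: $q(d)\le n-1$, so $\kappa\ge t+1-(n-1)=s+2$.
* $i+2\le j\le t$: by (9) $d<\rho_j$, so only root columns below $j$ count, $q(d)\le j-s-2$ and $\kappa\ge s+2$.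
* $j=i+1$: by (a) and (8) $d\le m_{i+1}<\rho_{i+2}$, so $q(d)\le i-s$ and $\kappa\ge s+1$.
* $j=i$: by (c) $i\ge s_0$ and $d\le d_i<d_{i+1}\le m_{i+1}$, so $d<m_{i+1}$, $q(d)\le i-s$ and $\kappa\ge s$.
* $s\le j<i$: $d<\rho_j\le\rho_{i-1}<m_{i+1}$, so $q(d)\le j-s$ and $\kappa\ge s$.
* $j<s$: none, by (b).

(If $i+2>t$, there are no roots above $m_{i+1}$ and the bounds hold for that reason.) Hence
$$u_k=0\ \text{ for }k<s,\qquad u_{s+1,d}=0\ \text{ for }d>m_{i+1}.\tag{10}$$

**Step 5: levels of the positions in $\beta'$.** We show that $\beta'$ lives in levels $\le s+1$, and at level $s$ only in degrees $\ge m_{i+1}$. Let $\beta'_{j,d}>0$ and $f(d)\neq0$.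

* $j>t$: none, by (b).
* $i+2\le j\le t$: $d>\rho_j=m_j>m_{i+1}$, so all root columns up to $j$ count, $q(d)\ge j-s-1$ and $\kappa\le s+1$.
* $j=i+1$: $d\ge m_{i+1}>\rho_{i-1}$, so $q(d)\ge i-s$ and $\kappa\le s+1$.
* $j=i$: $d\ge m_i\ge m_{i+1}$ and $d>\rho_{i-1}$, so $q(d)\ge i-s$ and $\kappa\le s$.
* $s\le j<i$: $d>\rho_j$, so $q(d)\ge j-s+1$ and $\kappa\le s-1$.
* $j<s$: $\kappa\le j\le s-1$.

(If $i=s$, there is no $\rho_{i-1}$ and $i-s=0$, so the bounds on $q(d)$ for $j=i,i+1$ are trivial.) Since $\beta=U+\beta'$,
$$u_k=v_k\ \text{ for }k\ge s+2,\qquad u_{s,d}=v_{s,d}\ \text{ for }d<m_{i+1}.\tag{11}$$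

**Step 6: the weighted alternating sum of $U$ vanishes.** This is the relation between adjacent columns for which $f$ was designed. The sign of $f(d)$ is $(-1)^{q(d)}$, so
$$\sum_k(-1)^ku_k=\sum_{j,d}(-1)^{j-q(d)}U_{j,d}|f(d)|=\sum_{j,d}(-1)^jU_{j,d}f(d).$$
For one strand $D=(s';d_{s'},\dots,d_{s'+n})$ the product $\prod_{l\ne j}(d_j-d_l)$ has sign $(-1)^{s'+n-j}$, so
$$\sum_j(-1)^j(\pi_D)_{j,d_j}f(d_j)=(-1)^{s'+n}\sum_j\frac{f(d_j)}{\prod_{l\ne j}(d_j-d_l)}.$$
The last sum is the divided difference of $f$ at $n+1$ points, which is zero because $\deg f=n-1$. As $U$ is a combination of strands, $\sum_k(-1)^ku_k=0$.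

**Step 7: the contradiction.** We combine the relation with the inequality (6). By (10) the terms with $k<s$ vanish in Step 6, so, using (11),
$$u_{s+1}=u_s+\sum_{k\ge s+2}(-1)^{k-s}v_k\ \ge\ \sum_{d<m_{i+1}}v_{s,d}+\sum_{k\ge s+2}(-1)^{k-s}v_k\ \ge\ \sum_{d\le m_{i+1}}v_{s+1,d},$$
where the last inequality is (6) with $m=m_{i+1}$, valid since $s\ge i_0$.

On the other hand, by (10), $u_{s+1}=\sum_{d\le m_{i+1}}u_{s+1,d}$, and each term is at most $v_{s+1,d}$. By (8) every root is either $\le\rho_{i-1}<m_{i+1}$ or $\ge\rho_{i+2}>m_{i+1}$. So $f(m_{i+1})\neq0$ and $q(m_{i+1})=i-s$, and the position $(i+1,m_{i+1})$ has level $s+1$. There $U_{i+1,m_{i+1}}<\beta_{i+1,m_{i+1}}$ by (a), hence $u_{s+1,m_{i+1}}<v_{s+1,m_{i+1}}$. Therefore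
$$u_{s+1}<\sum_{d\le m_{i+1}}v_{s+1,d},$$
a contradiction. This proves the claim, hence Proposition 3, hence Theorems 2 and 1. $\square$

## 11. The shape of $\mathrm{BS}^{\mathrm{DM}}(S,a)$

By Theorem 2 and Section 3, $\mathrm{BS}^{\mathrm{DM}}(S,a)$ is the rational cone spanned by all vectors $w_a(d)$. In particular it does not depend on $\mathbf k$. Its shape depends on the sign of $a$.

**Proposition 5.** (i) If $a\ge1$, then $\mathrm{BS}^{\mathrm{DM}}(S,a)$ is the whole orthant $\mathbb B_{\ge0}$. (ii) If $a\le0$, then each $w_a(d)$ spans an extremal ray of $\mathrm{BS}^{\mathrm{DM}}(S,a)$, and different $d$ give different rays.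

**Proof of (i).** We exhibit each basis vector. For $e\in\mathbb Z$ the sequence $d=(e,e+a,\dots,e+na)$ is strictly increasing because $a\ge1$, and $d_i-ia=e$ for all $i$. So $w_a(d)$ is a positive multiple of $\varepsilon_e$. The module $S/(x^2,y^2)$, twisted by $1$, of Section 5 is the case $n=2$, $a=2$, $e=-1$.

**Proof of (ii).** We show that supports separate the vectors. Put $e_i=d_i-ia$. Then $e_{i+1}-e_i=(d_{i+1}-d_i)-a\ge1$, so $w_a(d)$ has support $\{e_0<\dots<e_n\}$ of size exactly $n+1$. Listed in increasing order, the support determines $d$ by $d_i=e_i+ia$. If $w_a(d)$ is a sum of elements of the cone, these are nonnegative combinations of vectors $w_a(d')$. By nonnegativity, every $w_a(d')$ with positive coefficient has support inside $\{e_0,\dots,e_n\}$. That support also has $n+1$ elements, so the two supports are equal and $d'=d$. $\square$
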